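# The blow-up of $\overline M_{0,6}$ at an interior point: infinitely many extremal rays from an elliptic threefold

## 1. The guess "Mori Dream", tested on $\overline M_{0,4}$ and $\overline M_{0,5}$

We work over $\mathbb C$. Let $\overline M_{0,n}$ be the moduli space of stable $n$-pointed rational curves and $M_{0,n}$ its interior, the locus of smooth curves. Choose a point $p\in M_{0,n}$ and blow it up. Is $\mathrm{Bl}_p\overline M_{0,n}$ a Mori Dream Space? The first guess is: yes, as long as $n$ is small, since blowing up one point of a small, very explicit variety should not create anything infinite. Let us fix the words and test this guess.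

Every variety whose divisor classes we study is smooth, projective and rational. Hence its Picard group is free of finite rank, and linear and numerical equivalence of divisors coincide. Put $N^1(X)=\mathrm{Pic}(X)\otimes\mathbb R$.

**Definition (cones).** $\mathrm{Eff}(X)\subset N^1(X)$ is the cone spanned by classes of effective divisors, and $\overline{\mathrm{Eff}}(X)$ is its closure, the pseudo-effective cone. $\mathrm{Nef}(X)$ is the cone of classes with nonnegative degree on every curve. $\mathrm{Mov}(X)$ is the cone generated by the classes of divisors some positive multiple of which moves in a linear system with base locus of codimension at least $2$. A class is semiample if some positive multiple is base point free. A ray $R$ of a cone is extremal if $\alpha+\beta\in R$, with $\alpha,\beta$ in the cone, forces $\alpha,\beta\in R$.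

Two standard facts will be used throughout. First, $\overline{\mathrm{Eff}}(X)$ contains no line. Second, a closed convex cone in a finite-dimensional space that contains no line is generated by its extremal rays.

**Definition (small modification).** A small $\mathbb Q$-factorial modification of $X$ is a birational map $f:X\dashrightarrow X'$ to a normal $\mathbb Q$-factorial projective variety that is an isomorphism in codimension one, meaning an isomorphism between the complements of closed sets of codimension at least $2$. If $X'=X$, we call $f$ a pseudo-automorphism.

For example, let $V\subset\mathbb P^4$ be the cone $xy=zw$. Blowing up the plane $\Pi=\{x=z=0\}$ or the plane $\Pi'=\{x=w=0\}$ gives two smooth projective threefolds $V^+,V^-$, each with a single $\mathbb P^1$ over the vertex and isomorphic to $V$ elsewhere. So $V^+\dashrightarrow V^-$ is an isomorphism in codimension one. It is not an isomorphism: on $V^+$ the class $-\Pi$ is ample relative to $V$, on $V^-$ the class $-\Pi'$ is, and $\Pi+\Pi'$ is the hyperplane section $x=0$, so $\Pi$ has opposite signs on the two curves over the vertex.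

**Definition (Mori Dream Space).** A normal $\mathbb Q$-factorial projective variety $X$ with finitely generated Picard group is a Mori Dream Space (MDS) if $\mathrm{Nef}(X)$ is spanned by finitely many semiample classes and there are finitely many small $\mathbb Q$-factorial modifications $f_i:X\dashrightarrow X_i$ such that each $X_i$ satisfies the previous condition and $\mathrm{Mov}(X)=\bigcup_i f_i^*(\mathrm{Nef}(X_i))$.

We use one fact about them, from Hu–Keel, *Mori dream spaces and GIT*, Prop. 1.11(2): *if $X$ is an MDS, then $\mathrm{Eff}(X)$ is generated by finitely many effective classes.* In particular $\mathrm{Eff}(X)$ is then closed and has finitely many extremal rays.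

By Kapranov's construction, $\overline M_{0,n}$ is the successive blow-up of $\mathbb P^{n-3}$ at $n-1$ points in linear general position, then along the strict transforms of the lines, the $2$-planes, and so on, up to all codimension-at-least-$2$ linear subspaces spanned by these points. The interior is the complement of the hyperplanes spanned by the points.

**The case $n=4$.** Here $\overline M_{0,4}=\mathbb P^1$, and blowing up a point changes nothing. The nef and movable cones are the same half-line, so this is an MDS.

**The case $n=5$.** Here $\overline M_{0,5}$ is $\mathbb P^2$ blown up at four points, no three collinear, and $p$ lies off the six lines joining them. So $Y=\mathrm{Bl}_p\overline M_{0,5}$ is $\mathbb P^2$ blown up at five points with no three collinear, a del Pezzo surface of degree $4$: $-K_Y$ is ample and $K_Y^2=4$. By the cone theorem the cone of curves is rational polyhedral, hence so is its dual $\mathrm{Nef}(Y)$. If $N$ is a nef divisor, then $N-K_Y$ is ample, so $N$ is semiample by the base point free theorem. A divisor with finite base locus on a surface has nonnegative degree on every curve, so $\mathrm{Mov}(Y)=\mathrm{Nef}(Y)$, and the definition holds with the identity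 as the only $f_i$. So $Y$ is an MDS.

One can even list the extremal rays of $\mathrm{Eff}(Y)$: they are spanned by the $(-1)$-curves. For a class $dH-\sum m_iE_i$ of a $(-1)$-curve we have $\sum m_i=3d-1$ and $\sum m_i^2=d^2+1$. Cauchy–Schwarz gives $(3d-1)^2\le5(d^2+1)$, that is, $(2d+1)(d-2)\le0$, so $d\le2$. The solutions are the five $E_i$ ($d=0$), the ten lines $H-E_i-E_j$ ($d=1$) and the conic $2H-\sum E_i$ ($d=2$): sixteen rays.

So far the guess is right. For large $n$ it is wrong. The problem, which comes from Zhuang He and Lei Yang, "Birational geometry of blow-ups of projective spaces along points and lines", arXiv:1910.11854 (2019), has this background: for $n\ge10$, $\overline M_{0,n}$ itself is not an MDS, so neither is its blow-up at a very general point; for $n\ge7$, the effective cone of the blow-up at a very general point has infinitely many extremal rays, so this blow-up is not an MDS. For the blow-up of $\overline M_{0,6}$ at a general point, the question is stated there as unknown. The guess fails already at $n=6$, at every interior point.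

**Theorem A.** Let $p\in M_{0,6}\subset\overline M_{0,6}$ be any interior point and $X=\mathrm{Bl}_p\overline M_{0,6}$. Then $\overline{\mathrm{Eff}}(X)$ has infinitely many extremal rays. In particular $X$ is not a Mori Dream Space.

**Theorem B.** Let $n\ge4$ and let $p\in M_{0,n}$ be any interior point. Then $\mathrm{Bl}_p\overline M_{0,n}$ is a Mori Dream Space if and only if $n\le5$.

The cases $n\le5$ of Theorem B have just been done. The cases $n\ge7$ will follow from $n=6$ by an induction along forgetful maps (Section 8). That induction moves failure only upward, from $n-1$ to $n$, and $\mathrm{Bl}_p\overline M_{0,5}$ is an MDS. So $n=6$ has to be done by hand.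

## 2. Six points in $\mathbb P^3$ and the anticanonical cube $16-2r$

By Kapranov, $\overline M_{0,6}$ is the blow-up of $\mathbb P^3$ at $p_1,\dots,p_5$ and then along the disjoint strict transforms of the ten lines $l_{ij}=\overline{p_ip_j}$, $i,j\le5$. The interior is the complement of the ten planes through three of $p_1,\dots,p_5$. So the point $p$ is a point $p_6\in\mathbb P^3$ such that no four of $p_1,\dots,p_6$ are coplanar. After a projective transformation,
$$p_i=e_i\ (i\le4),\qquad p_5=(1,1,1,1),\qquad p_6=(a,b,c,d). \tag{1}$$
The plane through three of $e_1,\dots,e_4$ is a coordinate plane, and the plane through two of them and $p_5$ is of the form $x_k=x_l$. So the condition on $p_6$ is that $a,b,c,d$ are nonzero and pairwise distinct.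

Put $Z_1=\mathrm{Bl}_{p_1,\dots,p_6}\mathbb P^3$, and let a superscript $1$ denote strict transforms in $Z_1$. The ten curves $l^1_{ij}$, $i,j\le5$, are disjoint: lines through a common $p_i$ are separated in $Z_1$, and two lines with no common index are skew because no four points are coplanar. Since $p_6$ lies on none of the ten lines, the order of blowing up does not matter, and $X$ is the blow-up of $Z_1$ along these ten curves.

For $n=5$ the whole argument ran on ampleness of $-K$. The sensible first attempt for $n=6$ is therefore to study $-K_X$. We compute a little more generally. Let $\mathcal M$ be any set of $r$ pairs $ij$ with $i<j\le5$, let $Z_{\mathcal M}$ be the blow-up of $Z_1$ along the $l^1_{ij}$ with $ij\in\mathcal M$, and let $m_i$ be the number of pairs in $\mathcal M$ containing $i$ (so $m_6=0$ and $\sum m_i=2r$). Write $H$ for the hyperplane class, $E_i$ for the strict transform of the exceptional divisor over $p_i$, and $N_{ij}$ for the exceptional divisor over $l^1_{ij}$. No $l^1_{jk}$ lies in an exceptional plane, so $E_i$ is also the total transform. A blow-up of a point of a threefold adds $2E$ to the canonical class, and a blow-up of a smooth curve adds $N$. So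
$$D:=-K_{Z_{\mathcal M}}=4H-2\sum_{i=1}^6E_i-\sum_{ij\in\mathcal M}N_{ij}. \tag{2}$$

**Lemma 1.** On $Z_{\mathcal M}$ we have
$$D^2H=16-r,\qquad D^2E_i=4-m_i,\qquad D^2N_{ij}=2,\qquad D^3=16-2r. \tag{3}$$
Moreover $E_i$ is $\mathbb P^2$ blown up at the $m_i$ directions of the lines of $\mathcal M$ through $p_i$, and $D|_{E_i}=2\ell-\sum_j e_{ij}$, with $\ell$ the line class and $e_{ij}=N_{ij}|_{E_i}$ the exceptional curves.

**Proof.** A general plane misses all $p_i$ and meets the $r$ lines transversally in $r$ distinct points. It becomes a plane blown up at $r$ points, to which $D$ restricts as $4\ell-\sum_{s=1}^re_s$. The square of this is $16-r$.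

The curve $l^1_{ij}$ meets the exceptional plane over $p_i$ transversally in one point, the direction of $l_{ij}$. This gives the description of $E_i$. Since $H$ and the other $E_j$ restrict to $0$ on $E_i$, while $E_i|_{E_i}=-\ell$, we get $D|_{E_i}=2\ell-\sum_je_{ij}$, with square $4-m_i$.

Write $l_{ij}$ as the intersection of two planes containing no further $p_k$. Their strict transforms in $Z_1$ have class $H-E_i-E_j$ and meet transversally along $l^1_{ij}$, so $l^1_{ij}$ has normal bundle $\mathcal O(-1)^{\oplus2}$, as $(H-E_i-E_j)\cdot l^1_{ij}=1-1-1=-1$. Hence $N=N_{ij}\cong\mathbb P^1\times\mathbb P^1$, and $\mathcal O_N(N)$, the tautological line subbundle of the pulled-back normal bundle, is $\mathcal O(-1,-1)$. By adjunction $D|_N=-K_N+N|_N=\mathcal O(2,2)+\mathcal O(-1,-1)=\mathcal O(1,1)$, with square $2$.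

Finally, by (2), $D^3=4(16-r)-2\sum_{i=1}^6(4-m_i)-2r=64-4r-48+4r-2r=16-2r$. $\qquad\square$

For $X$ we have $r=10$, so $(-K_X)^3=-4$. A nef divisor has nonnegative cube, so $-K_X$ is not nef, and the argument that settled $n=5$ stops here. This does not disprove that $X$ is an MDS; it only says that $-K_X$ is no help.

But (3) also shows something useful: the cube vanishes for exactly $r=8$. If $-K$ were the pullback of $\mathcal O(1)$ under a map to $\mathbb P^2$, its cube would have to vanish. So it is reasonable to forget two of the ten lines and look for a fibration of the resulting threefold over $\mathbb P^2$, defined by the anticanonical divisor. By adjunction its general fiber would be an elliptic curve. The next section explains on a surface why we would be glad to have such a fibration.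

## 3. The surface model: a general pencil of plane cubics

**Definition (elliptic fibration, rational section, Mordell–Weil group).** Let $\pi:Z\to B$ be a surjective morphism of projective varieties whose general fiber is a smooth connected curve of genus one, and let $K=\mathbb C(B)$. The generic fiber $\mathcal E$ is a genus-one curve over $K$. A rational section is a prime divisor of $Z$ that $\pi$ maps birationally onto $B$. Its generic point is a $K$-point of $\mathcal E$, and conversely the closure of a $K$-point is a rational section. Choosing one $K$-point $O$ as origin makes $\mathcal E$ an elliptic curve, and $\mathcal E(K)$ is its Mordell–Weil group.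

Take a general pencil of plane cubics and let $S$ be the blow-up of $\mathbb P^2$ at its nine distinct base points. Then $F:=-K_S=3H-\sum E_i$ has $F^2=0$ and is the fiber class of an elliptic fibration $S\to\mathbb P^1$. Each $E_i$ has $E_i\cdot F=1$ and is a section. Reducible cubics (line plus conic) form a family of dimension $2+5=7$ in $\mathbb P^9$, so a general line in $\mathbb P^9$ misses them. Hence every member of the pencil is an irreducible cubic, smooth at the base points because the cubics meet transversally there, and all fibers of $S\to\mathbb P^1$ are integral.

Let $O,P\in\mathcal E(K)$ be given by $E_1,E_2$. If $mP=O$ with $m\ge 1$, then $m(E_2-E_1)$ is principal on the generic fiber, hence linearly equivalent on $S$ to a divisor supported on fibers, which is $cF$ because all fibers are integral. Intersecting $m(E_2-E_1)\sim cF$ with $E_1$ gives $m=c$, and with $E_2$ gives $-m=c$. So $m=0$, a contradiction, and $P$ has infinite order.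

The closures $\Sigma_k$ of the points $kP$ are infinitely many sections, each isomorphic to $\mathbb P^1$. By adjunction $-2=\Sigma_k^2+K_S\cdot\Sigma_k=\Sigma_k^2-1$, so $\Sigma_k^2=-1$. An irreducible curve of negative self-intersection on a surface spans an extremal ray of $\overline{\mathrm{Eff}}$. Two different $\Sigma_k,\Sigma_l$ have $\Sigma_k\cdot\Sigma_l\ge0>\Sigma_k^2$, so they span different rays. Thus $\overline{\mathrm{Eff}}(S)$ has infinitely many extremal rays.

The plan for the threefold copies this, and three points will need new arguments: that the anticanonical divisor is base point free, that some point has infinite order although the fibration has many reducible fibers, and that the rational sections span extremal rays although they have no self-intersection number to look at.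

## 4. Forgetting the lines $l_{12}$ and $l_{34}$

**Theorem A′.** Let $p_1,\dots,p_6\in\mathbb P^3$ be six points, no four coplanar. Let $Z$ be the blow-up of $\mathbb P^3$ at the six points and then along the strict transforms of the eight lines $l_{ij}=\overline{p_ip_j}$ with
$$ij\in\mathcal L=\{13,14,23,24,15,25,35,45\}.$$
Then $-K_Z$ is base point free and defines an elliptic fibration $\pi:Z\to\mathbb P^2$ with a rational section and a Mordell–Weil element of infinite order. The corresponding translation is a pseudo-automorphism of $Z$ of infinite order, and $\overline{\mathrm{Eff}}(Z)$ has infinitely many extremal rays.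

So $Z=Z_{\mathcal L}$ in the notation of Section 2, with $r=8$, and the two forgotten lines are the disjoint lines $l_{12}$ and $l_{34}$. The choice of these two makes the lists of planes in Section 5 possible.

**Theorem A′ implies Theorem A.** The purpose of this step is to transport infinitely many rays from $Z$ up to $X$. Contracting the exceptional divisors over $l_{12}$ and $l_{34}$ gives a birational morphism $f:X\to Z$. Push-forward $f_*$ of divisors respects linear equivalence and sends effective divisors to effective ones, pullback $f^*$ does too, and $f_*f^*=\mathrm{id}$. By continuity both preserve pseudo-effectivity, so $f_*\overline{\mathrm{Eff}}(X)=\overline{\mathrm{Eff}}(Z)$. Suppose $\overline{\mathrm{Eff}}(X)$ had finitely many extremal rays. It is closed and contains no line, so it would be generated by these rays and hence polyhedral. Then its linear image $\overline{\mathrm{Eff}}(Z)$ would be polyhedral and have finitely many extremal rays, against Theorem A′. So $\overline{\mathrm{Eff}}(X)$ has infinitely many extremal rays. By the fact from Hu–Keel, $X$ is then not an MDS.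

It remains to prove Theorem A′. We keep the coordinates (1) and the notation of Section 2 with $\mathcal M=\mathcal L$. A tilde denotes a strict transform in $Z$.

## 5. Two quadruples of planes and a cone times a quadric: $-K_Z$ is base point free

A quartic form vanishing doubly at each $p_i$ and vanishing on the eight lines of $\mathcal L$ defines a section of $\mathcal O_Z(D)$: its pullback to $Z_1$ contains $2\sum E_i$, the residual divisor contains each $l^1_{ij}$ with $ij\in\mathcal L$, and so its pullback to $Z$ contains each $N_{ij}$. We look for three such quartics without common zeros on $Z$. The first two are products of planes, which makes their common zeros easy to list; the third is chosen to be nonzero on what is left.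

**Step 1: three sections of $D$.** Write $[ijk]$ for the plane through $p_i,p_j,p_k$, and for a plane also its equation. Let
$$A_1=[245],\quad A_2=[135],\quad A_3=[236],\quad A_4=[146],$$
$$B_1=[136],\quad B_2=[246],\quad B_3=[145],\quad B_4=[235],$$
$$Q_a=A_1A_2A_3A_4,\qquad Q_b=B_1B_2B_3B_4.$$
Each $p_i$ lies on exactly two of the $A$'s and exactly two of the $B$'s. Each line of $\mathcal L$ lies in exactly one $A$ and exactly one $B$. For the $A$'s: $24,25,45$ in $A_1$; $13,15,35$ in $A_2$; $23$ in $A_3$; $14$ in $A_4$. For the $B$'s: $13$ in $B_1$; $24$ in $B_2$; $14,15,45$ in $B_3$; $23,25,35$ in $B_4$. A plane is smooth, so $\widetilde A$ has class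
$$H-\sum_{p_i\in A}E_i-\sum_{l_{ij}\subset A,\ ij\in\mathcal L}N_{ij},$$
and similarly for $\widetilde B$. Adding up, $\sum\widetilde A_i\sim D\sim\sum\widetilde B_j$, and the divisors of the sections $Q_a,Q_b$ of $\mathcal O_Z(D)$ are exactly $\sum\widetilde A_i$ and $\sum\widetilde B_j$, with no exceptional components.

For each $i$, project from $p_i$. The images of the other five points in $\mathbb P^2$ have no three collinear, since otherwise four of the $p$'s would be coplanar. So there is a unique conic through them, and it is smooth. Let $C_i$ be the quadric cone with vertex $p_i$ over this conic. It is irreducible, double at $p_i$, smooth elsewhere, and contains all lines $l_{ij}$. Put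
$$q_6=cd\,x_1x_2-ab\,x_3x_4,\qquad Q_c=C_5\cdot q_6 .$$
The quadric $q_6$ contains $e_1,\dots,e_4$, and $p_6$ because $cd\cdot ab-ab\cdot cd=0$. It contains
$$l_{13}=\{x_2=x_4=0\},\quad l_{14}=\{x_2=x_3=0\},\quad l_{23}=\{x_1=x_4=0\},\quad l_{24}=\{x_1=x_3=0\}.$$
So $Q_c$ is double at $p_5$ (from $C_5$) and at every other $p_j$ (once from each factor), and contains $l_{15},l_{25},l_{35},l_{45}$ (in $C_5$) and the other four lines of $\mathcal L$ (in $q_6$). It is a section of $D$.

**Step 2: the sixteen intersections $A_i\cap B_j$.** The purpose is to find the common zeros of $Q_a$ and $Q_b$ on $Z$, namely $\bigcup\widetilde A_i\cap\widetilde B_j$. In $\mathbb P^3$: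

| | $B_1$ | $B_2$ | $B_3$ | $B_4$ |
|---|---|---|---|---|
| $A_1$ | $m_1$ | $l_{24}$ | $l_{45}$ | $l_{25}$ |
| $A_2$ | $l_{13}$ | $m_2$ | $l_{15}$ | $l_{35}$ |
| $A_3$ | $l_{36}$ | $l_{26}$ | $m_3$ | $l_{23}$ |
| $A_4$ | $l_{16}$ | $l_{46}$ | $l_{14}$ | $m_4$ |

Each entry is read off from common indices. On the diagonal there are none, and this defines $m_1,\dots,m_4$.

In $Z_1$ we have $A^1\cap B^1=(A\cap B)^1$, and the intersection is transversal. Away from the exceptional divisors this is clear. Over a point $p_i\in A\cap B$, the surfaces $A^1,B^1$ meet the exceptional plane in two distinct lines, whose common point is the direction of $A\cap B$. Over a point $p_i\notin A\cap B$, at least one of $A^1,B^1$ misses the exceptional plane.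

Suppose $A\cap B=l_{ij}$ with $ij\in\mathcal L$. Near $l^1_{ij}$ the only center is $l_{ij}^1$ itself, since the centers are disjoint. Over a point of $l_{ij}^1$, each of $\widetilde A,\widetilde B$ meets the fiber of $N_{ij}$ in the point given by its normal direction, and these directions differ by transversality. So $\widetilde A\cap\widetilde B=\emptyset$. The lines that remain are $m_1,\dots,m_4$ and $l_{16},l_{26},l_{36},l_{46}$.

**Lemma 2.** For each of these eight lines $m=A\cap B$ we have $\widetilde A\cap\widetilde B=\widetilde m$ as sets, $D\cdot\widetilde m\le0$, and $Q_c$ does not vanish identically on $m$.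

**Step 3: symmetry reduces Lemma 2 to $m_1$ and $l_{16}$.** Let $G$ be the group generated by the permutations $(12)$, $(34)$, $(13)(24)$ of the indices $1,\dots,4$. For $\sigma\in G$, the linear map $e_i\mapsto e_{\sigma(i)}$ fixes $p_5$ and sends $p_6$ to the point with correspondingly permuted coordinates. So it carries our configuration to the configuration of another parameter $(a',b',c',d')$, again nonzero and pairwise distinct, and takes $[ijk]$ to the plane of the new configuration with permuted indices. Each generator preserves $\mathcal L$. The cone $C_5$ goes to the cone $C_5$ of the new configuration. The quadric $q_6$ is preserved by $(12)$ and $(34)$ and changes sign under $(13)(24)$, when coordinates and $a,b,c,d$ are permuted simultaneously. On planes: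

- $(12)$ maps $A_1,A_2,A_3,A_4$ to $B_3,B_4,B_1,B_2$ and vice versa;
- $(34)$ maps $A_1,A_2,A_3,A_4$ to $B_4,B_3,B_2,B_1$ and vice versa;
- $(13)(24)$ fixes $A_1,A_2,B_1,B_2$ and exchanges $A_3\leftrightarrow A_4$, $B_3\leftrightarrow B_4$.

So $G$ preserves the pair $\{Q_a,Q_b\}$ up to order and scalars. It is transitive on $m_1,\dots,m_4$: $(12)$ takes $m_1$ to $m_3$, $(34)$ takes it to $m_4$, and $(12)(34)$ takes it to $m_2$. It is transitive on $l_{16},\dots,l_{46}$ because it is transitive on $\{1,2,3,4\}$. Hence it suffices to prove Lemma 2 for $m_1$ and $l_{16}$, for all admissible $a,b,c,d$.

**Step 4: the line $m_1$.** Here $A_1=\{x_1=x_3\}$ and $B_1=\{dx_2=bx_4\}$, so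
$$m_1=\{(s,bt,s,dt)\}.$$
It contains no $p_i$, as $A_1$ and $B_1$ have no common index. It meets four of the eight lines, at four distinct points:
$$l_{24}\text{ at }(0,b,0,d),\qquad l_{45}=\{x_1=x_2=x_3\}\text{ at }(b,b,b,d),$$
$$l_{25}=\{x_1=x_3=x_4\}\text{ at }(d,b,d,d),\qquad l_{13}\text{ at }(1,0,1,0).$$
The first three lines lie in $A_1$ and not in $B_1$, the fourth in $B_1$ and not in $A_1$. It does not meet the other four: on $l_{14}=\{x_2=x_3=0\}$ or $l_{23}=\{x_1=x_4=0\}$ we would get $s=t=0$; on $l_{15}=\{x_2=x_3=x_4\}$ or $l_{35}=\{x_1=x_2=x_4\}$ we would get $bt=s=dt$, hence $s=t=0$ as $b\ne d$.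

*The intersection.* $\widetilde A_1\cap\widetilde B_1$ lies over $A_1^1\cap B_1^1=m_1^1$, and off the four meeting points nothing changes. Let $x$ be a meeting point with a line $l$. It lies on no exceptional divisor of $Z_1\to\mathbb P^3$. The plane not containing $l$ is transversal to $l$ at $x$, and its strict transform contains the whole fiber of $N_l\to l^1$ over $x$. The strict transform of the plane containing $l$ meets this fiber in one point. So $\widetilde A_1\cap\widetilde B_1$ has exactly one point over $x$. Since $\widetilde m_1\subset\widetilde A_1\cap\widetilde B_1$ also has a point over $x$, it is that one. Hence $\widetilde A_1\cap\widetilde B_1=\widetilde m_1$.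

*The degree.* $\widetilde m_1$ meets, and is not contained in, $N_{24},N_{45},N_{25},N_{13}$, so $D\cdot\widetilde m_1\le4-4=0$.

*The section $Q_c$.* On $m_1$ we find $q_6=cd\cdot s\cdot bt-ab\cdot s\cdot dt=bd(c-a)st$, which is not identically zero. If $C_5$ contained $m_1$, then since $p_5\notin m_1$ (as $b\ne d$) the cone would contain the plane spanned by $p_5$ and $m_1$, impossible because $C_5$ is an irreducible quadric.

**Step 5: the line $l_{16}=A_4\cap B_1$.** It meets $l_{13},l_{14},l_{15}$ only at $p_1$, where they have different directions, so $l^1_{16}$ is disjoint from $l^1_{13},l^1_{14},l^1_{15}$. The other lines $23,24,25,35,45$ of $\mathcal L$ share no index with $16$ and are skew to it. So no blown-up curve meets $l^1_{16}$, the blow-up changes nothing near it, and $\widetilde A_4\cap\widetilde B_1=\widetilde l_{16}$. Also $D\cdot\widetilde l_{16}=4-2-2=0$. On $l_{16}=\{(s+ta,tb,tc,td)\}$ we find $q_6=cd(s+ta)tb-ab\cdot tc\cdot td=bcd\,st$, not identically zero. And $l_{16}\not\subset C_5$, because $l_{16}$ projects from $p_5$ onto a secant line of a smooth conic, which the conic does not contain. This proves Lemma 2. $\qquad\square$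

**Step 6: no common zeros.** Let $\widetilde m$ be one of the eight curves. Its generic point lies on no exceptional divisor and $Q_c\not\equiv0$ on $m$, so the divisor of the section $Q_c$ does not contain $\widetilde m$. Hence its intersection number with $\widetilde m$ is at least the number of points where they meet. As $D\cdot\widetilde m\le0$, they do not meet at all. The common zeros of $Q_a,Q_b$ form the union of the eight curves $\widetilde m$, so $Q_a,Q_b,Q_c$ have no common zero on $Z$, and we obtain a morphism
$$\pi=(Q_a:Q_b:Q_c):Z\to\mathbb P^2,\qquad \pi^*\mathcal O(1)=D=-K_Z. \tag{4}$$

## 6. The elliptic fibration and its rational sections $E_1$ and $\widetilde C_1$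

For a prime divisor $T\subset Z$, (4) shows that $D^2\cdot T$ is the degree of $\pi|_T:T\to\mathbb P^2$, and is $0$ if $\pi|_T$ is not dominant. So rational sections are recognized by $D^2\cdot T=1$. The lines of $\mathcal L$ through the points number $m_1=\dots=m_4=3$, $m_5=4$, $m_6=0$. By Lemma 1,
$$D^2H=8,\quad D^2E_i=1\ (i\le4),\quad D^2E_5=0,\quad D^2E_6=4,\quad D^2N_{ij}=2. \tag{5}$$

**Step 1: two rational sections.** By (5), $D^2\cdot E_1=1$. For the cone $C_1$: it is double at $p_1$, has multiplicity one at the other $p_j$, contains the lines $l_{1j}$ with multiplicity one, and contains no $l_{jk}$ with $j,k\ge2$, as these project from $p_1$ onto secant lines of the conic. Hence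
$$\widetilde C_1\sim2H-2E_1-\sum_{j\ge2}E_j-N_{13}-N_{14}-N_{15}, \tag{6}$$
$$D^2\cdot\widetilde C_1=16-2-(1+1+1+0+4)-6=1 .$$
So $\pi|_{E_1}$ and $\pi|_{\widetilde C_1}$ are surjective of degree $1$, that is, birational onto $\mathbb P^2$. In particular $\pi$ is surjective.

A rational section need not be a section. By Lemma 1, $D|_{E_1}=2\ell-e_{13}-e_{14}-e_{15}$, where the three directions are not collinear (no four $p_i$ are coplanar). The strict transform of the line joining two of them, say of class $\ell-e_{13}-e_{14}$, has $D$-degree $2-1-1=0$. So $E_1\to\mathbb P^2$ contracts three curves and is birational but not an isomorphism.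

**Step 2: the fibers of $\pi$ are connected.** Let $Z\to B\to\mathbb P^2$ be the Stein factorization; $B$ is a normal irreducible surface and $B\to\mathbb P^2$ is finite. The image of $E_1$ in $B$ is closed, and of dimension $2$ because it dominates $\mathbb P^2$, so $E_1\to B$ is surjective. Then $1=\deg(E_1\to B)\cdot\deg(B\to\mathbb P^2)$. So $B\to\mathbb P^2$ is finite and birational onto a normal surface, hence an isomorphism, and $\pi$ has connected fibers. In particular $\pi_*\mathcal O_Z=\mathcal O_{\mathbb P^2}$, so $H^0(Z,D)=H^0(\mathbb P^2,\mathcal O(1))$ is spanned by $Q_a,Q_b,Q_c$, and $\pi$ is the map of the complete linear system $|-K_Z|$.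

**Step 3: genus one.** A general fiber $F$ is smooth by generic smoothness, and it is connected. Its normal bundle is trivial, so adjunction gives $K_F=K_Z|_F=-\pi^*\mathcal O(1)|_F=0$. So the generic fiber $\mathcal E$ is a smooth geometrically connected curve of genus one over $K=\mathbb C(\mathbb P^2)$. The distinct prime divisors $E_1$ and $\widetilde C_1$ define $K$-points $O\ne P$ of $\mathcal E$. Take $O$ as origin.

## 7. Rational sections that meet: $P$ has infinite order, and its multiples span extremal rays

How can we show that $P$ is not torsion? First try what worked for the cubic pencil. If $mP=O$, then $m(\widetilde C_1-E_1)$ is linearly equivalent to a divisor whose components do not dominate $\mathbb P^2$. In the surface $S$ all such divisors were multiples of the fiber. Here this is false: the pullback of a coordinate line under (4) is $\widetilde A_1+\widetilde A_2+\widetilde A_3+\widetilde A_4$, and $E_5$ does not dominate $\mathbb P^2$ either, since $D^2E_5=0$. To finish this way, one would have to know all prime divisors that do not dominate $\mathbb P^2$, and that is the point where the attempt stops.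

Here is what gets past it: one only has to look over the generic point of a single curve in $\mathbb P^2$. If two different sections coincide there, their difference cannot be torsion in residue characteristic $0$, no matter what the fibers are.

**Definition (Néron model).** Let $\mathcal O$ be a discrete valuation ring with fraction field $K$ and $\mathcal E$ an elliptic curve over $K$. The Néron model $\mathcal N$ of $\mathcal E$ is a smooth separated $\mathcal O$-scheme of finite type with generic fiber $\mathcal E$ and the following mapping property: for every smooth $\mathcal O$-scheme $\mathcal Y$, every $K$-morphism $\mathcal Y_K\to\mathcal E$ extends uniquely to an $\mathcal O$-morphism $\mathcal Y\to\mathcal N$. It exists, and the group law of $\mathcal E$ extends to $\mathcal N$.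

For example, over $\mathbb C[t]_{(t)}$ the Weierstrass scheme $y^2=x^3+t$ is regular, because $t=y^2-x^3$ shows that $x,y$ generate the maximal ideal at the cusp of the special fiber. The fiber is irreducible, and the Néron model is obtained by deleting the cusp; its special fiber is the additive group.

**Lemma 3.** Let $\mathcal O$ be a discrete valuation ring with uniformizer $t$, fraction field $K$ and residue field $k$ of characteristic $0$. Let $\mathcal Z$ be a regular integral scheme, separated, of finite type and flat over $\mathcal O$, whose generic fiber $\mathcal E$ is a smooth proper geometrically connected curve of genus one. Let $s_O,s_P:\mathrm{Spec}\,\mathcal O\to\mathcal Z$ be sections that agree on the closed point $\mathrm{Spec}\,k$ and have different generic points $O\neq P\in\mathcal E(K)$. Then $P$ has infinite order in $\mathcal E(K)$ with origin $O$.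

**Proof.** *The sections lie in the smooth locus.* This is needed to apply the mapping property. Let $s$ be a section and $z$ the image of the closed point, with maximal ideal $\mathfrak m_z\subset\mathcal O_{\mathcal Z,z}$. Since $s^*$ maps $\mathfrak m_z$ into $(t)$, it maps $\mathfrak m_z^2$ into $(t^2)$. But $s^*t=t$, so $t\notin\mathfrak m_z^2$. As $\mathcal O_{\mathcal Z,z}$ is regular, so is $\mathcal O_{\mathcal Z,z}/(t)$. So the special fiber is regular at the $k$-rational point $z$, hence smooth over $k$ there. As $\mathcal Z$ is flat over $\mathcal O$, it is smooth over $\mathcal O$ at $z$.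

*Passing to the Néron model.* Let $\mathcal N$ be the Néron model of $(\mathcal E,O)$. By the mapping property the identity of $\mathcal E$ extends to a morphism $\mathcal Z^{\mathrm{sm}}\to\mathcal N$ from the smooth locus. Composing it with $s_O$ and $s_P$ gives sections $\sigma_O,\sigma_P$ of $\mathcal N$ extending $O$ and $P$. They agree at the closed point because $s_O$ and $s_P$ do. By separatedness $\sigma_O$ is the zero section.

*Torsion is étale.* Suppose $mP=O$ with $m\ge1$. Multiplication by $m$ on $\mathcal N$ is étale because $m$ is invertible in $k$ (Bosch–Lütkebohmert–Raynaud, *Néron Models*, 7.3/2). Pulling it back along the zero section, we see that the kernel $\mathcal N[m]$ is étale over $\mathcal O$, and it is separated since $\mathcal N$ is. Both $\sigma_O$ and $\sigma_P$ lie in $\mathcal N[m]$: the identity $m\sigma_P=\sigma_O$ holds at the generic point, hence everywhere, because $\mathcal N$ is separated and $\mathrm{Spec}\,\mathcal O$ is integral. The locus where two sections of an étale separated scheme agree is open (étale implies that the diagonal is open) and closed (separated). It contains the closed point, and $\mathrm{Spec}\,\mathcal O$ is connected. So $\sigma_P=\sigma_O$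 and $P=O$, a contradiction. $\qquad\square$

As a test, return to the surface $S$ of Section 3. Let $L=H-E_1-E_2$ be the strict transform of the line through two base points. This line contains no third base point: its strict transform would then have degree $0$ or less against $F$, hence lie in a fiber, and the corresponding cubic would be reducible. So $L\cdot F=3-2=1$ and $L$ is a section, and $L\cdot E_1=1$, so it meets $E_1$. Lemma 3, at the local ring of $\mathbb P^1$ where they meet, says that the point of $L$ has infinite order with respect to $E_1$. The direct calculation agrees: from $m(L-E_1)\sim cF$, intersection with $E_1$ gives $2m=c$ and with $L$ gives $-2m=c$, so $m=0$.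

**Step 1: $E_1$ and $\widetilde C_1$ meet along a curve that $\pi$ does not contract.** Let $\kappa\subset E_1$ be the strict transform of the conic of tangent directions of the cone $C_1$ at $p_1$. This conic passes through the directions of $l_{12},\dots,l_{16}$, so on $E_1$
$$\kappa\sim2\ell-e_{13}-e_{14}-e_{15}, \tag{7}$$
and $\kappa\subset E_1\cap\widetilde C_1$. By Lemma 1, $D\cdot\kappa=(2\ell-e_{13}-e_{14}-e_{15})^2=4-3=1$. So $\Lambda:=\pi(\kappa)$ is a curve.

**Step 2: the two sections over $\mathcal O_{\mathbb P^2,\Lambda}$.** Here we put ourselves in the situation of Lemma 3. Let $\mathcal O=\mathcal O_{\mathbb P^2,\Lambda}$, a discrete valuation ring with fraction field $K$ and residue field $k=\mathbb C(\Lambda)$ of characteristic $0$. Let $\mathcal Z=Z\times_{\mathbb P^2}\mathrm{Spec}\,\mathcal O$. Its local rings are local rings of $Z$, so it is regular. It is integral and dominates $\mathrm{Spec}\,\mathcal O$, so it is flat. It is proper over $\mathcal O$, and its generic fiber is $\mathcal E$.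

A projective birational morphism from an integral surface onto $\mathbb P^2$ has finite fibers outside a finite set of $\mathbb P^2$, since a curve of positive-dimensional fibers would fill the surface. Outside this set it is finite and birational onto a normal surface, hence an isomorphism (Zariski's Main Theorem). So $E_1$ and $\widetilde C_1$ become isomorphic to $\mathrm{Spec}\,\mathcal O$ after base change to $\mathrm{Spec}\,\mathcal O$. The inverse isomorphisms are sections $s_O,s_P:\mathrm{Spec}\,\mathcal O\to\mathcal Z$ extending $O$ and $P$.

The unique point of $E_1$ over the generic point of $\Lambda$ is the generic point of $\kappa$, because $\kappa\subset E_1$ dominates $\Lambda$. The same holds for $\widetilde C_1$. Its residue field is $k$, and a section restricted to $\mathrm{Spec}\,k$ is given by the inverse of the structure map from $k$ to that residue field. Hence $s_O$ and $s_P$ agree on $\mathrm{Spec}\,k$.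

**Step 3: infinite order.** Since $O\ne P$, Lemma 3 shows that $P$ has infinite order in $\mathcal E(K)$.

**Step 4: translation is a pseudo-automorphism.** We want to move $E_1$ around by a linear automorphism of $N^1(Z)$ that respects $\overline{\mathrm{Eff}}(Z)$. Let $\varphi:Z\dashrightarrow Z$ be the birational map over $\mathbb P^2$ induced by translation by $P$ on $\mathcal E$. Let $\psi=\varphi^k$ with $k\in\mathbb Z$, and let $g_1,g_2:\Gamma\to Z$ be a smooth projective resolution of $\psi$, so that $\psi g_1=g_2$ and $\pi g_1=\pi g_2$. Since $Z$ is smooth,
$$K_\Gamma\sim g_i^*K_Z+F_i,\qquad i=1,2,$$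
where $F_i\ge0$ has support equal to the union of all $g_i$-exceptional prime divisors. By (4),
$$g_1^*K_Z\sim-(\pi g_1)^*\mathcal O(1)=-(\pi g_2)^*\mathcal O(1)\sim g_2^*K_Z,$$
so $F_1\sim F_2$. As $F_1$ is effective and $g_1$-exceptional, $h^0(\Gamma,F_1)=1$. Hence the effective divisors $F_1,F_2$ are equal. So $g_1$ and $g_2$ have the same exceptional divisors. Because $Z$ is smooth, the exceptional locus of $g_i$ is the union of these divisors. Outside it both $g_i$ are isomorphisms onto open sets whose complements have codimension at least $2$. So $\psi$ is an isomorphism in codimension one. Consequently $\varphi^k_*=(\varphi_*)^k$ is a linear automorphism of $N^1(Z)$ preserving $\mathrm{Eff}(Z)$ and $\overline{\mathrm{Eff}}(Z)$.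

**Step 5: $E_1$ spans an extremal ray.** This replaces the self-intersection argument on the surface $S$. Let $\gamma$ be the class of the strict transform of a general line in $E_1$. These curves cover a dense subset of $E_1$, and $E_1\cdot\gamma=-1$ since $E_1|_{E_1}=-\ell$. A prime divisor $T\ne E_1$ does not contain a general such curve, so $T\cdot\gamma\ge0$. Let $\mathcal C$ be the closed cone generated by the prime divisors different from $E_1$. Then $\mathcal C\cdot\gamma\ge0$.

We claim
$$\overline{\mathrm{Eff}}(Z)=\mathbb R_{\ge0}E_1+\mathcal C. \tag{8}$$
The right side contains all effective classes and is contained in the left side, so it suffices to show that it is closed. Let $r_jE_1+c_j$ converge, with $r_j\ge0$ and $c_j\in\mathcal C$. If $(r_j)$ is bounded, pass to a subsequence with $r_j\to r$; then $c_j$ converges, to an element of $\mathcal C$, and the limit has the required form. Otherwise $r_j\to\infty$ along a subsequence, and dividing by $r_j$ gives $c_j/r_j\to-E_1$. So $-E_1\in\mathcal C\subset\overline{\mathrm{Eff}}(Z)$. As $E_1\neq 0$ in $N^1(Z)$, the cone $\overline{\mathrm{Eff}}(Z)$ would contain the line through $E_1$, which is impossible. This proves (8).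

Now suppose $E_1=(uE_1+\alpha)+(vE_1+\beta)$ with $u,v\ge0$ and $\alpha,\beta\in\mathcal C$. Intersecting $(1-u-v)E_1=\alpha+\beta$ with $\gamma$ gives $-(1-u-v)\ge0$, so $u+v\ge1$. Then $\alpha+\beta+(u+v-1)E_1=0$ is a sum of pseudo-effective classes. Since $\overline{\mathrm{Eff}}(Z)$ contains no line, every summand is $0$, so $\alpha=\beta=0$. By (8) this says that $E_1$ spans an extremal ray.

**Step 6: the rays are pairwise different.** For $k\in\mathbb Z$ let $\Sigma_k:=\varphi^k_*E_1$. This is a prime divisor, the closure of the point $kP\in\mathcal E(K)$, and by Steps 4 and 5 it spans an extremal ray. For a general fiber $F$ of $\pi$ we have $\Sigma_k\cdot F=1$. So if $\Sigma_k$ and $\Sigma_l$ span the same ray, their classes are equal and $\Sigma_k\sim\Sigma_l$. Restricting to $\mathcal E$, the points $kP$ and $lP$ are linearly equivalent on a curve of genus one. Two different rational points are never linearly equivalent there, since this would give a degree-one map to $\mathbb P^1$. So $kP=lP$, and $k=l$ by Step 3. Hence $\overline{\mathrm{Eff}}(Z)$ has infinitely many extremal rays, and $\varphi$ has infinite order. This proves Theorem A′, and Theorem A follows by Section 4. $\qquad\blacksquare$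

## 8. Forgetful maps carry the failure upward: Theorem B for $n\ge6$

The cases $n\le5$ were done in Section 1. For $n\ge6$ and arbitrary $p\in M_{0,n}$ put $X_n=\mathrm{Bl}_p\overline M_{0,n}$. We show by induction that $\mathrm{Eff}(X_n)$ is not finitely generated; by Hu–Keel, $X_n$ is then not an MDS. For $n=6$ this is Theorem A: a finitely generated cone is closed with finitely many extremal rays, so $\mathrm{Eff}(X_6)$ would equal $\overline{\mathrm{Eff}}(X_6)$ and have finitely many.

Let $n\ge7$. Let $\rho:\overline M_{0,n}\to\overline M_{0,n-1}$ be a forgetful map, $p'=\rho(p)\in M_{0,n-1}$, and $X_{n-1}=\mathrm{Bl}_{p'}\overline M_{0,n-1}$. Let $C=\rho^{-1}(p')\cong\mathbb P^1$, with strict transform $\widetilde C\subset X_n$, and put $U=X_n\setminus\widetilde C$. Let $E_p$ and $E_{p'}$ be the exceptional divisors.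

**Step 1: $\rho$ lifts to a morphism $g:U\to X_{n-1}$.** The rational map $X_n\dashrightarrow X_{n-1}$ will be used to pull back divisors, and we need to know where it is defined. The map $\rho$ is smooth at $p$. In local coordinates $(x_1,\dots,x_{n-4},y)$ at $p$ with $\rho=(x_1,\dots,x_{n-4})$, consider the pullback of the ideal $(x_1,\dots,x_{n-4})$ of $p'$ to the blow-up of $p$. In the chart $x_i=yu_i$ it is $y\cdot(u_1,\dots,u_{n-4})$, and $\widetilde C=\{u=0\}$ there; so away from $\widetilde C$ it is the ideal $(y)$ of $E_p$. In the chart where $x_j$ is an equation of $E_p$, it is $(x_j)$, again the ideal of $E_p$. Outside $E_p\cup\widetilde C$ the pulled-back ideal is trivial, because its zero set is $C$. So on $U$ the pulled-back ideal of $p'$ is the ideal of $E_p\cap U$, which is invertible. By the universal property of blowing up we obtain a morphism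
$$g:U\to X_{n-1},\qquad g^*E_{p'}=E_p|_U,\qquad g(E_p\cap U)=E_{p'}. \tag{9}$$
The last equality holds because on $E_p\cong\mathbb P^{n-4}$ the map $g$ is $(x:y)\mapsto(x)$, the linear projection from a point. As $\widetilde C$ has codimension $n-4\ge3$ in the smooth variety $X_n$, line bundles and their sections extend uniquely over $\widetilde C$. So $\mathrm{Pic}(U)=\mathrm{Pic}(X_n)$, and $g$ induces $g^*:\mathrm{Pic}(X_{n-1})\to\mathrm{Pic}(X_n)$.

**Step 2: $H^0(X_n,g^*G)=g^*H^0(X_{n-1},G)$ for every $G\in\mathrm{Pic}(X_{n-1})$.** This will show that $g^*$ detects effectivity in both directions. One inclusion holds because sections extend over $\widetilde C$. For the other, let $0\ne s\in H^0(X_n,g^*G)$. Over $X_{n-1}\setminus E_{p'}=\overline M_{0,n-1}\setminus p'$, the map $g$ is the proper map $\overline M_{0,n}\setminus C\to\overline M_{0,n-1}\setminus p'$, with connected fibers and normal target. So the direct image of the structure sheaf is the structure sheaf, and by the projection formula $s=g^*t$ there, with $t\in H^0(X_{n-1}\setminus E_{p'},G)$. Near the generic point of $E_{p'}$ write $t=e^{-r}\tau$, with $e$ an equation of $E_{p'}$ and $\tau$ regular and not identically zero on $E_{p'}$.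 By (9), $g^*e$ is an equation of $E_p$, and $g^*\tau\not\equiv0$ on $E_p$ because $g(E_p\cap U)=E_{p'}$. So $s=g^*t$ has order $-r$ along $E_p$. As $s$ is regular, $r\le0$. So $t$ is regular at the generic point of $E_{p'}$, hence everywhere, as $X_{n-1}$ is normal. Thus $t\in H^0(X_{n-1},G)$ and $s=g^*t$.

**Step 3: finite generation would descend.** Suppose $\mathrm{Eff}(X_n)$ is finitely generated. Then it is generated by finitely many effective integral classes, so it is rational polyhedral. Hence so is $(g^*)^{-1}(\mathrm{Eff}(X_n))$, which is therefore generated by finitely many integral classes $v_i$. Each $g^*v_i$ is an integral class in a cone generated by finitely many effective integral classes. It is then a nonnegative rational combination of some of them, so a positive multiple of $g^*v_i$ is effective. By Step 2 a positive multiple of $v_i$ is effective. Conversely, by Step 2 $g^*$ of an effective class is effective. Therefore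
$$\mathrm{Eff}(X_{n-1})=(g^*)^{-1}(\mathrm{Eff}(X_n))$$
is finitely generated, contradicting the induction hypothesis for the point $p'\in M_{0,n-1}$. Hence $\mathrm{Eff}(X_n)$ is not finitely generated, and $X_n$ is not an MDS. Together with Section 1 this proves Theorem B. $\qquad\blacksquare$
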